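\title{Character degree graphs of diameter three with parts of prescribed size}

\begin{abstract}
If the character degree graph of a finite solvable group is connected of diameter three, its vertex set splits into two cliques $\pi_0=\alpha\cup\beta$ and $\pi_1=\gamma\cup\delta$, and every edge between them joins $\beta$ to $\gamma$. We show that $|\alpha|/|\pi_0|$ does not tend to $1$ as $|\pi_0|\to\infty$. In fact $\alpha$ and $\beta$ can be any two disjoint non-empty sets of odd primes and $|\delta|$ any positive integer, so for $|\pi_0|=N$ the ratio takes exactly the values $1/N,\dots,(N-1)/N$. The groups are built from a $p$-group of class three acted on by the semilinear group of the field with $p^n$ elements, and the graph is governed by $\gcd(p+2,p^n-1)$.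
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, and $\pi(k)$ denotes the set of prime divisors of a positive integer $k$. For a group $G$ let $\operatorname{cd}(G)=\{\chi(1):\chi\in\operatorname{Irr}(G)\}$ be the set of degrees of its irreducible complex characters. The \emph{character degree graph} $\Delta(G)$ has as vertices the primes that divide some element of $\operatorname{cd}(G)$, and two distinct primes $r,s$ are adjacent if $rs$ divides some element of $\operatorname{cd}(G)$. The graph records which primes can occur together in one degree. It is empty for an abelian group, and for the symmetric group $S_4$, with degrees $1,2,3$, it consists of two isolated vertices.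

Let $G$ be solvable with $\Delta=\Delta(G)$ connected of diameter $3$. The following facts are known, and we take them as our starting point. The group $G$ has a unique non-abelian Sylow subgroup $P$, say for the prime $p$. With $\gamma_3(P)=[P',P]$, the graph $\Delta(G/\gamma_3(P))$ is a disconnected subgraph of $\Delta$ with the same vertex set. It has two connected components $\pi_0$ and $\pi_1$, labeled so that $p\in\pi_1$; both are cliques of $\Delta$, and $|\pi_1|\ge 2^{|\pi_0|}$.

Let $\alpha_\Delta$ be the set of vertices of $\pi_0$ that have no neighbor in $\pi_1$, let $\delta_\Delta$ be the set of vertices of $\pi_1$ that have no neighbor in $\pi_0$, and put $\beta_\Delta=\pi_0\setminus\alpha_\Delta$ and $\gamma_\Delta=\pi_1\setminus\delta_\Delta$. Every edge between $\pi_0$ and $\pi_1$ joins $\beta_\Delta$ to $\gamma_\Delta$, so the four parts are arranged along a path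
\[
\alpha_\Delta \;\text{---}\; \beta_\Delta \;\text{---}\; \gamma_\Delta \;\text{---}\; \delta_\Delta .
\]
It is also known that $|\gamma_\Delta|\ge 2^{|\beta_\Delta|}(2^{|\alpha_\Delta|}-1)+1$. Both inequalities say that the side $\pi_1$ is large compared with the side $\pi_0$. Neither says how $\pi_0$ is divided between $\alpha_\Delta$ and $\beta_\Delta$. The following question is posed in \cite{DHS}.

\medskip
\noindent\textbf{Question.} \emph{Is $\lim_{|\pi_0|\to\infty}|\alpha_\Delta|/|\pi_0|=1$, the limit being taken over all solvable groups $G$ for which $\Delta=\Delta(G)$ is connected of diameter $3$? That is, given $\varepsilon>0$, is there an $N$ such that $|\alpha_\Delta|/|\pi_0|\ge 1-\varepsilon$ whenever $|\pi_0|\ge N$?}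
\medskip

There is a reason to expect a positive answer. In $G/\gamma_3(P)$ no prime of $\pi_0$ is adjacent to a prime of $\pi_1$. A prime of $\pi_0$ enters $\beta_\Delta$ only through a character that is nontrivial on $\gamma_3(P)$, and the degree of that character must avoid all primes of $\delta_\Delta$. This requires an arithmetic coincidence. In the groups of this paper, which depend on a prime $p$ and an integer $n$, the coincidence is that $d=\gcd(p+2,p^n-1)$ is nontrivial; one has $\pi_0=\pi(n)$ and $\beta_\Delta=\pi(m)$, where $m$ is the multiplicative order of $p$ modulo $d$. Since $m<d\le p+2$, the size of $\beta_\Delta$ is bounded in terms of $p$, so along groups of this family with $p$ fixed and $|\pi_0|\to\infty$ the ratio does tend to $1$. The answer is nevertheless negative, because $p$ can be chosen after $n$.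

\begin{theorem}\label{thm:main}
Let $A,B$ be disjoint non-empty finite sets of odd primes and let $u\ge1$ be an integer. There is a solvable group $G$ such that $\Delta=\Delta(G)$ is connected of diameter $3$ and
\[
\alpha_\Delta=A,\qquad \beta_\Delta=B,\qquad |\delta_\Delta|=u,\qquad \pi_0=A\cup B .
\]
Moreover, every vertex of $\beta_\Delta$ is adjacent to every vertex of $\gamma_\Delta$.
\end{theorem}

Taking $|A|=1$ and $|B|\to\infty$ gives $|\alpha_\Delta|/|\pi_0|\to0$, so the answer to the Question is no. The complete picture is as follows.

\begin{theorem}\label{thm:sizes}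
A triple of non-negative integers equals $(|\alpha_\Delta|,|\beta_\Delta|,|\delta_\Delta|)$ for some solvable group $G$ with $\Delta=\Delta(G)$ connected of diameter $3$ if and only if its three entries are positive. Hence, for each $N\ge2$, the set of values of $|\alpha_\Delta|/|\pi_0|$ over all such $G$ with $|\pi_0|=N$ is exactly $\{j/N:1\le j\le N-1\}$. In particular, $|\alpha_\Delta|/|\pi_0|\ge1/|\pi_0|$ is the best possible lower bound in terms of $|\pi_0|$; as $|\pi_0|\to\infty$, the ratio has lower limit $0$ and upper limit $1$, and every point of $[0,1]$ is a limit point.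
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:sizes}, given Theorem~\ref{thm:main}]
Every triple of positive integers occurs by Theorem~\ref{thm:main}. Conversely, let $x,y$ be vertices at distance $3$. They do not lie in one clique, so we may take $x\in\pi_0$ and $y\in\pi_1$. If $x$ had a neighbor $z\in\pi_1$, then $x$ and $y$ would be at distance at most $2$, because $\pi_1$ is a clique; hence $x\in\alpha_\Delta$. Exchanging the roles of the two cliques gives $y\in\delta_\Delta$. Since $\Delta$ is connected, some edge joins $\pi_0$ to $\pi_1$, so $\beta_\Delta\ne\emptyset$.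

As $|\pi_0|=|\alpha_\Delta|+|\beta_\Delta|$, the values of the ratio for $|\pi_0|=N$ are the numbers $j/N$ with $1\le j\le N-1$. Every $c\in[0,1]$ lies within $1/N$ of one of them, which gives the last assertions.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:tools} recalls the character theory that reduces degrees to orbits and stabilizers. Section~\ref{sec:weights} shows, first in an example, how edges between the two cliques arise. Sections~\ref{sec:group} and~\ref{sec:degrees} construct a group for each suitable pair $(p,n)$ and determine its graph, and Section~\ref{sec:arith} chooses the pair.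

\section{Degrees, orbits and stabilizers}\label{sec:tools}

Let $L$ be a normal subgroup of $G$ and $\chi\in\operatorname{Irr}(L)$. A character in $\operatorname{Irr}(G)$ \emph{lies over} $\chi$ if $\chi$ is a constituent of its restriction to $L$; the irreducible characters of $L$ under a given element of $\operatorname{Irr}(G)$ form one orbit under conjugation by $G$. The \emph{inertia group} $I=I_G(\chi)$ is the stabilizer of $\chi$ under conjugation. We use four textbook facts.
\begin{itemize}
\item \emph{Clifford correspondence} \cite[Thm.~6.11]{Isaacs}: induction is a bijection from the irreducible characters of $I$ over $\chi$ to those of $G$ over $\chi$.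
\item \emph{Coprime extension} \cite[Cor.~8.16]{Isaacs}: if $\gcd(|I:L|,|L|)=1$, then $\chi$ extends to a character $\hat\chi$ of $I$.
\item \emph{Gallagher's theorem} \cite[Cor.~6.17]{Isaacs}: if $\chi$ extends to $\hat\chi\in\operatorname{Irr}(I)$, then the irreducible characters of $I$ over $\chi$ are the products $\hat\chi\xi$ with $\xi\in\operatorname{Irr}(I/L)$.
\item \emph{It\^o's theorem}: if $L$ is abelian, every degree of $G$ divides $|G:L|$.
\end{itemize}
When a group $H$ acts on a group $P$ by automorphisms, it acts on $\operatorname{Irr}(P)$ by $(h\cdot\chi)(x)=\chi(h^{-1}\cdot x)$; in $P\rtimes H$ this is conjugation.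

\begin{lemma}\label{lem:clifford}
Let $G=P\rtimes H$ with $\gcd(|P|,|H|)=1$, let $\chi\in\operatorname{Irr}(P)$ and let $T$ be the stabilizer of $\chi$ in $H$. The degrees of the irreducible characters of $G$ over $\chi$ are the numbers
\[
\chi(1)\,|H:T|\,\xi(1),\qquad \xi\in\operatorname{Irr}(T).
\]
\end{lemma}

\begin{proof}
We have $I_G(\chi)=PT$, and $\chi$ extends to $PT$ because $|T|$ is prime to $|P|$. By Gallagher's theorem the degrees of $PT$ over $\chi$ are the numbers $\chi(1)\xi(1)$, and induction to $G$ multiplies them by $|G:PT|=|H:T|$.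
\end{proof}

Let $p$ be a prime, $q=p^n$ and $F=\mathbb F_q$. The trace $\operatorname{Tr}\colon F\to\mathbb F_p$ is $\mathbb F_p$-linear, satisfies $\operatorname{Tr}(x^p)=\operatorname{Tr}(x)$, and is nondegenerate: $\operatorname{Tr}(\mu x)=0$ for all $x$ forces $\mu=0$. Fix a primitive complex $p$-th root of unity $\omega$ and put
\[
\psi_\mu(x)=\omega^{\operatorname{Tr}(\mu x)}\qquad(\mu,x\in F).
\]
By nondegeneracy the $\psi_\mu$ are distinct, so they are all $q$ characters of $(F,+)$.

\section{Semilinear actions of weight $k$}\label{sec:weights}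

Let $C=F^\times$, which is cyclic of order $q-1$, and let $\Gamma=\langle\sigma\rangle$ be the Galois group of $F$ over $\mathbb F_p$, with $\sigma(x)=x^p$. Let $H=C\rtimes\Gamma$, with $\sigma\lambda\sigma^{-1}=\lambda^p$ for $\lambda\in C$; its order is $n(q-1)$. For an integer $k\ge1$, let $V_k$ be the group $(F,+)$ with the action
\[
\lambda\cdot x=\lambda^kx,\qquad \sigma\cdot x=x^p .
\]
This respects the relation of $H$ because $(\lambda^k)^p=(\lambda^p)^k$. We call $k$ the \emph{weight}. On characters,
\begin{equation}\label{eq:action}
\lambda\cdot\psi_\mu=\psi_{\lambda^{-k}\mu},\qquad \sigma\cdot\psi_\mu=\psi_{\mu^p},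
\end{equation}
the second because $\operatorname{Tr}(\mu\,\sigma^{-1}(x))=\operatorname{Tr}(\mu^px)$.

In weight $1$ the group $C$ permutes the nontrivial characters regularly and the stabilizer of $\psi_1$ is $\Gamma$. No prime of $n$ is contributed to the numbers $|H:T|\,\xi(1)$ of Lemma~\ref{lem:clifford}: they all equal $q-1$. This keeps $\pi(n)$ and $\pi(q-1)$ apart. To join \emph{some} primes of $n$ to \emph{some} primes of $q-1$ we change the weight. The set $\pi(n)$ will be $\pi_0$, which has at least two elements, and $n$ will be odd, so the smallest case is $n=15$.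

\begin{example}\label{ex:53}
Let $p=53$, $n=15$ and $k=p+2=55$. We have $q-1\equiv(-1)^{15}-1\equiv1\pmod 3$ and $q-1\equiv3^{15}-1\equiv3^3-1\equiv1\pmod5$, so $\gcd(n,p(q-1))=1$. Modulo $11$ we have $p\equiv-2$ and $(-2)^5=-32\equiv1$, so $\gcd(55,q-1)=11$. Modulo $121$ we have $p^2\equiv26$, $p^4\equiv71$, $p^5\equiv12$ and $q\equiv(1+11)^3\equiv34$, so $11$ divides $q-1$ exactly once.

By \eqref{eq:action} the $C$-orbits on the nontrivial characters of $V_{55}$ are the cosets of $C^{55}=C^{11}$ in $C$. Identify $C/C^{11}$ with $\mathbb Z/11$; then $\sigma$ acts as multiplication by $-2$, with orbits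
\[
\{0\},\qquad\{1,9,4,3,5\},\qquad\{2,7,8,6,10\}.
\]
So $H$ has one orbit of length $(q-1)/11$ and two of length $5(q-1)/11$. In the long orbits the stabilizer has order $33$ and is therefore cyclic. The short orbit contains $\psi_1$, whose stabilizer is $D\rtimes\Gamma$ with $D\le C$ of order $11$; here $\sigma^5$ centralizes $D$, so $D\times\langle\sigma^5\rangle$ is an abelian normal subgroup of index $5$, and the degrees of the stabilizer divide $5$. The numbers $|H:T|\,\xi(1)$ are thus $(q-1)/11$ and $5(q-1)/11$. The prime $5$ now occurs together with the primes of $(q-1)/11$. The prime $3$ does not occur, because $\sigma^5$ acts trivially on both $C/C^{11}$ and $D$; and the prime $11$ does not occur. In the group of Section~\ref{sec:group} this will give $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$ and $\delta_\Delta=\{11\}$.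
\end{example}

The same computation works in every weight.

\begin{lemma}\label{lem:weight}
Let $k\ge1$, let $d_k=\gcd(k,q-1)$, and let $m_k$ be the multiplicative order of $p$ modulo $d_k$, so that $m_k\mid n$. Let $\mu\in C$ and let $T$ be the stabilizer in $H$ of $\psi_\mu\in\operatorname{Irr}(V_k)$.
\begin{enumerate}
\item[(a)] $T\cap C$ is the subgroup $D$ of order $d_k$ of $C$, and the $C$-orbit of $\psi_\mu$ is $\{\psi_\nu:\nu\in\mu C^{d_k}\}$.
\item[(b)] $|H:T|=j\,(q-1)/d_k$ with $j\mid m_k$, and $j=m_k$ if $\mu$ generates $C$.
\item[(c)] $\xi(1)$ divides $m_k$ for every $\xi\in\operatorname{Irr}(T)$.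
\end{enumerate}
\end{lemma}

\begin{proof}
Write $d=d_k$ and $m=m_k$; we have $m\mid n$ because $d\mid p^n-1$.

(a) By \eqref{eq:action}, $T\cap C=\{\lambda:\lambda^k=1\}$ and the orbit is indexed by $\mu C^k$. In the cyclic group $C$ of order $q-1$ the first set has order $d$, and $C^k=C^d$.

(b) Since $C$ is normal, $CT$ is a subgroup and $|H:T|=|H:CT|\,|C:D|$; put $j=|H:CT|$. The element $\sigma^i$ lies in $CT$ if and only if $\sigma^i\cdot\psi_\mu$ is in the $C$-orbit of $\psi_\mu$, that is, if and only if $\mu^{p^i-1}\in C^d$. This holds for $i=m$, because $d\mid p^m-1$. So $CT\ge C\langle\sigma^m\rangle$, which has index $m$ in $H$, and $j\mid m$. If $\mu$ generates $C$, then $\mu^{p^i-1}\in C^d$ if and only if $d\mid p^i-1$, that is, $m\mid i$; so $j=m$.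

(c) The group $C$ centralizes $D$, and $\sigma^i$ acts on the cyclic group $D$ of order $d$ as the $p^i$-th power map, which is trivial if and only if $m\mid i$. Hence $C_H(D)=C\langle\sigma^m\rangle$ is normal of index $m$ in $H$. So $T_0=T\cap C_H(D)$ is normal in $T$, of index dividing $m$. The subgroup $D=T_0\cap C$ is central in $T_0$, and $T_0/D$ embeds in the cyclic group $H/C$. A group that is cyclic modulo a central subgroup is abelian, so $T_0$ is abelian and It\^o's theorem applies.
\end{proof}

\section{A $p$-group with three layers}\label{sec:group}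

One module $V_k$ is not enough. In Example~\ref{ex:53} the degrees of $V_{55}\rtimes H$ are divisors of $15$ and the two numbers found there, so $11$ is not a vertex at all; a layer of weight $1$ is needed to supply the degree $q-1$. A direct sum $V_1\oplus V_k$ fails in the opposite way. If $\nu$ generates $F$ over $\mathbb F_p$, the character $\psi_1\times\psi_\nu$ has trivial stabilizer in $H$, so $n(q-1)$ is a degree and all primes of $n$ are joined to all primes of $q-1$. The layers must be glued by commutators so tightly that a character of $P$ is essentially determined by its restriction to the deepest layer that it does not kill. Moreover $\gamma_3(P)\ne1$ is forced, since $\Delta(G/\gamma_3(P))$ is disconnected. We therefore look for a group of class $3$.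

The commutator map on the layer $V_1$ has to be alternating, biadditive and compatible with $H$. The product $ab$ is symmetric and gives no commutator; the next candidate is $ab^p-a^pb$, of weight $p+1$. The field product of this second layer with $V_1$ has weight $p+2$. So we try, on the set $P=F^3$,
\begin{equation}\label{eq:mult}
(a,z,w)(b,y,v)=\bigl(a+b,\;z+y+ab^p,\;w+v+zb+g(a,b)\bigr),
\end{equation}
where $g$ is a correction term that associativity will dictate. Multiply $(a,z,w)$, $(b,y,v)$, $(c,x,s)$ in the two possible ways. The first coordinates agree, and both second coordinates equal $z+y+x+ab^p+ac^p+bc^p$. The third coordinates are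
\begin{gather*}
w+v+s+zb+(z+y+ab^p)c+g(a,b)+g(a+b,c),\\
w+v+s+yc+z(b+c)+g(b,c)+g(a,b+c).
\end{gather*}
They agree if and only if
\begin{equation}\label{eq:cocycle}
g(b,c)+g(a,b+c)-g(a,b)-g(a+b,c)=ab^pc .
\end{equation}
We test two monomials of degree $p+2$. For $g=ab^{p+1}$ the left side is $a(b+c)(b^p+c^p)-ab^{p+1}-ac^{p+1}=ab^pc+abc^p$. For $g=a^2b^p$ it is $b^2c^p+a^2c^p-(a+b)^2c^p=-2abc^p$. The left side is linear in $g$, so for $p$ odd \eqref{eq:cocycle} holds with
\[
g(a,b)=ab^{p+1}+\tfrac12a^2b^p .
\]

From now on $g$ is this function, and we assume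
\begin{equation}\label{eq:hyp}
p\text{ is an odd prime},\qquad n>1,\qquad \gcd\bigl(n,\,p(p^n-1)\bigr)=1 .
\end{equation}
Since $p^n-1$ is even, $n$ is odd; this is why Theorem~\ref{thm:main} concerns odd primes.

As $g(a,0)=g(0,b)=0$, the element $(0,0,0)$ is an identity, and $(a,z,w)$ has the right inverse $(b,y,v)$ with $b=-a$, $y=-z-ab^p$, $v=-w-zb-g(a,b)$. So $P$ is a group of order $q^3$. Let $H$ act by
\[
\lambda\cdot(a,z,w)=(\lambda a,\lambda^{p+1}z,\lambda^{p+2}w),\qquad \sigma\cdot(a,z,w)=(a^p,z^p,w^p).
\]
As a set with $H$-action, $P$ is $V_1\times V_{p+1}\times V_{p+2}$. The map $\lambda$ is an automorphism because it multiplies $ab^p$ by $\lambda^{p+1}$ and each of $zb$, $ab^{p+1}$, $a^2b^p$ by $\lambda^{p+2}$; the map $\sigma$ is an automorphism because \eqref{eq:mult} is given by polynomials with coefficients in $\mathbb F_p$. Put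
\[
G=P\rtimes H .
\]
This group is solvable, and $p\nmid n(q-1)=|H|$ by \eqref{eq:hyp}, so Lemma~\ref{lem:clifford} applies.

The projections of $P$ onto the first coordinate and onto the first two coordinates are homomorphisms, with $H$-invariant kernels $P_2=\{(0,z,w)\}$ and $P_3=\{(0,0,w)\}$. By \eqref{eq:mult}, $P_3$ is central in $P$, the product in $P_2$ is coordinatewise addition, and
\[
P/P_2\cong V_1,\qquad P_2/P_3\cong V_{p+1},\qquad P_3\cong V_{p+2}
\]
as groups with $H$-action. We need two commutation rules. For $x=(a,z,w)$ we have $(0,y,v)\,x=(a,y+z,v+w+ya)=x\,(0,y,v+ya)$, so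
\begin{equation}\label{eq:conj}
x^{-1}(0,y,v)\,x=(0,y,v+ya).
\end{equation}
In $\bar P=P/P_3$, whose elements we write as pairs, $\bar P_2=P_2/P_3$ is central by \eqref{eq:conj}, and
\begin{equation}\label{eq:comm}
(a,z)(b,y)=(b,y)(a,z)\cdot(0,\,ab^p-a^pb).
\end{equation}

\section{The degrees and the graph of $G$}\label{sec:degrees}

Throughout this section, \eqref{eq:hyp} holds, $d=\gcd(p+2,q-1)$, and $m$ is the multiplicative order of $p$ modulo $d$.

\begin{proposition}\label{prop:degrees}
Let $\chi\in\operatorname{Irr}(P)$. The degrees of the irreducible characters of $G$ over $\chi$ are as follows.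
\begin{enumerate}
\item[(i)] If $\chi=1_P$, they divide $n$, and $n$ occurs.
\item[(ii)] If $\chi\ne1_P$ and $P_2\le\ker\chi$, they equal $q-1$.
\item[(iii)] If $P_3\le\ker\chi$ and $P_2\not\le\ker\chi$, then $\chi(1)=p^{(n-1)/2}$ and the degrees equal $p^{(n-1)/2}(q-1)$ or $p^{(n-1)/2}(q-1)/2$. The first value occurs for some $\chi$.
\item[(iv)] If $P_3\not\le\ker\chi$, they have the form $q\cdot\frac{q-1}{d}\cdot j$ with $j\mid m^2$. The value $j=m$ occurs for some $\chi$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $T$ be the stabilizer of $\chi$ in $H$. We may replace $\chi$ by an $H$-conjugate.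

(i) These are the degrees of $H$, which divide $|H:C|=n$ by It\^o's theorem. Let $\eta$ be a faithful linear character of $C$. It is fixed by $\sigma^i$ only if $p^i\equiv1\pmod{p^n-1}$, that is, only if $n\mid i$. So $I_H(\eta)=C$, and $\eta$ induces to an irreducible character of degree $n$.

(ii) Here $\chi$ is a nontrivial character of $V_1$, and Lemma~\ref{lem:weight} with $d_1=m_1=1$ gives $|H:T|=q-1$ and $\xi(1)=1$.

(iii) Now $\chi$ is a character of $\bar P$ that lies over a character $\psi_\nu$ of the central subgroup $\bar P_2\cong V_{p+1}$, with $\nu\ne0$. The difficulty is that $\psi_\nu$ does not determine $\chi$, so we must show that passing from the stabilizer of $\psi_\nu$ to that of $\chi$ loses no prime of $n$.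

\emph{Normalization of $\nu$.} Since $n$ is odd, $q-1\equiv(-1)^n-1=-2\pmod{p+1}$, and both numbers are even, so $d_{p+1}=2$. By Lemma~\ref{lem:weight}(a), $T\cap C\le\{\pm1\}$ and we may multiply $\nu$ by any square of $C$. A nonsquare $c$ of $\mathbb F_p^\times$ remains a nonsquare in $F$, because $c^{(q-1)/2}=(-1)^{1+p+\dots+p^{n-1}}=(-1)^n=-1$. So each coset of $C^2$ meets $\mathbb F_p^\times$, and we may assume $\nu\in\mathbb F_p^\times$.

\emph{The character $\chi$.} Let $K=\ker\psi_\nu\le\bar P_2$. Then $K\le\ker\chi$, so $\chi$ is a character of $E=\bar P/K$. By \eqref{eq:comm}, the image of $(a,z)$ is central in $E$ if and only if $\operatorname{Tr}(\nu(ab^p-a^pb))=0$ for all $b\in F$. As $\nu^p=\nu$, we have $\operatorname{Tr}(\nu a^pb)=\operatorname{Tr}(\nu a^{p^2}b^p)$, so the condition reads $\operatorname{Tr}(\nu(a-a^{p^2})b^p)=0$ for all $b$, that is, $a^{p^2}=a$. Since also $a^{p^n}=a$ with $n$ odd, this means $a\in\mathbb F_p$. Thus $Z(E)=Y/K$, where $Y=\{(a,z):a\in\mathbb F_p\}$; the group $Y$ is abelian by \eqref{eq:comm}, and $|\bar P:Y|=p^{n-1}$. If $x\in E\setminus Z(E)$, then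 $x$ is conjugate to $xc$ for some $c\in\bar P_2/K$ with $\psi_\nu(c)\ne1$, so $\chi(x)=\chi(x)\psi_\nu(c)$ and $\chi(x)=0$. On $Y$ we have $\chi=\chi(1)\zeta$ for a linear character $\zeta$ of $Y$ that extends $\psi_\nu$. The relation $\sum_{x\in E}|\chi(x)|^2=|E|$ becomes $|Z(E)|\,\chi(1)^2=|E|$, so $\chi(1)^2=p^{n-1}$. Consequently $\chi$ is determined by $\zeta$. Each of the $|Y:\bar P_2|=p$ extensions $\zeta$ of $\psi_\nu$ to $Y$ lies under some irreducible character of $\bar P$, so all of them occur.

\emph{The stabilizer.} For $a\in\mathbb F_p$ we have $(a,z)=(a,0)(0,z)$, so $\zeta(a,z)=\zeta(a,0)\psi_\nu(z)$. Now $\sigma$ fixes $(a,0)$ and fixes $\psi_\nu$ by \eqref{eq:action}; hence it fixes $\zeta$ and $\chi$. So $\Gamma\le T$, and $T=(T\cap C)\Gamma$ is $\Gamma$ or $\{\pm1\}\times\Gamma$. Both are abelian, of index $q-1$ and $(q-1)/2$ in $H$.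

\emph{The case $T=\Gamma$ occurs.} The element $-1\in C$ acts on $Y$ by $(a,z)\mapsto(-a,z)$. Two extensions of $\psi_\nu$ differ by a factor $\rho\in\operatorname{Irr}(Y/\bar P_2)$. If $-1$ fixes both, it fixes $\rho$; but it inverts $Y/\bar P_2\cong\mathbb F_p$, so $\rho=\rho^{-1}$, and $\rho=1$ because $p$ is odd. So $-1$ fixes at most one of the $p\ge3$ extensions.

(iv) Here $\chi$ lies over a character $\psi_\mu$ of the central subgroup $P_3\cong V_{p+2}$, with $\mu\ne0$. The extensions of $\psi_\mu$ to $P_2$ are the $q$ characters $\theta_\tau(0,y,v)=\psi_\tau(y)\psi_\mu(v)$, $\tau\in F$. By \eqref{eq:conj}, for $x=(a,z,w)$,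
\[
\theta_\tau\bigl(x^{-1}(0,y,v)x\bigr)=\psi_\tau(y)\,\psi_\mu(ya)\,\psi_\mu(v)=\theta_{\tau+\mu a}(0,y,v).
\]
So $P/P_2$ permutes the $\theta_\tau$ regularly. Therefore $\chi$ lies over $\theta_0$, the inertia group of $\theta_0$ in $P$ is $P_2$, and by the Clifford correspondence $\chi$ is the character induced from $\theta_0$. Thus $\chi(1)=q$, and $\chi$ is the \emph{only} irreducible character of $P$ over $\psi_\mu$. It follows that $T$ is the stabilizer of $\psi_\mu\in\operatorname{Irr}(V_{p+2})$. By Lemma~\ref{lem:weight}, $|H:T|\,\xi(1)$ is $(q-1)/d$ times a product of two divisors of $m$, and it equals $m(q-1)/d$ when $\mu$ generates $C$ and $\xi=1_T$.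
\end{proof}

Put
\[
\Pi=\{p\}\cup\pi(q-1),\qquad \Pi'=\{p\}\cup\pi\Bigl(\frac{q-1}{d}\Bigr)\subseteq\Pi .
\]

\begin{proposition}\label{prop:graph}
The vertex set of $\Delta=\Delta(G)$ is the disjoint union of the cliques $\pi(n)$ and $\Pi$, and the edges between them are exactly the pairs in $\pi(m)\times\Pi'$. If $\emptyset\ne\pi(m)\ne\pi(n)$ and $\Pi'\ne\Pi$, then $\Delta$ is connected of diameter $3$, with $\pi_0=\pi(n)$, $\pi_1=\Pi$ and
\[
\alpha_\Delta=\pi(n)\setminus\pi(m),\qquad\beta_\Delta=\pi(m),\qquad\gamma_\Delta=\Pi',\qquad\delta_\Delta=\Pi\setminus\Pi' .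
\]
\end{proposition}

\begin{proof}
The sets $\pi(n)$ and $\Pi$ are disjoint by \eqref{eq:hyp}. By Proposition~\ref{prop:degrees} and $m\mid n$, they contain all vertices, and they are cliques because $n$ and $p^{(n-1)/2}(q-1)$ are degrees and $n>1$. A degree of type (i), (ii) or (iii) has all its primes in one of the two sets. A degree of type (iv) has its primes in $\pi(m)\cup\Pi'$, and $q\frac{q-1}dm$ is divisible by all of these. This proves the first assertion.

Assume the three conditions. Two cliques joined by an edge form a connected graph of diameter at most $3$. Take $x\in\pi(n)\setminus\pi(m)$ and $y\in\Pi\setminus\Pi'$. All neighbors of $x$ lie in $\pi(n)$ and all neighbors of $y$ lie in $\Pi$, so $x$ and $y$ are not adjacent and have no common neighbor. Their distance is $3$.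

It remains to identify $\pi_0$ and $\pi_1$. For a prime $r\ne p$, a Sylow $r$-subgroup of $G$ is conjugate to a subgroup of $H$; since $|C|$ and $|\Gamma|$ are coprime, it is isomorphic to a subgroup of one of these cyclic groups. So $P$ is the unique non-abelian Sylow subgroup of $G$. We claim $\gamma_3(P)=P_3$. By Proposition~\ref{prop:degrees}(iii) and $n>1$, every linear character of $\bar P$ has $\bar P_2$ in its kernel. The derived subgroup of a group is the intersection of the kernels of its linear characters, so $P_2\le P'P_3$; equality holds because $P/P_2$ is abelian. As $P_3$ is central, $[P',P]=[P_2,P]$, and by \eqref{eq:conj} this group is generated by the elements $(0,0,ya)$ with $y,a\in F$, which fill $P_3$. The degrees of $G/P_3$ are those of types (i)--(iii), so $\Delta(G/\gamma_3(P))$ has the components $\pi(n)$ and $\Pi\ni p$. The description of the four parts now follows from the list of edges.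
\end{proof}

For $p=53$, $n=15$ we found $d=11$, $m=5$ and $11\nmid(q-1)/11$, so the proposition gives the graph announced in Example~\ref{ex:53}.

\begin{remark}\label{rem:hyp}
Each condition is needed for this family. If $m=1$, there is no edge between the cliques and $\Delta$ is disconnected. If $\pi(m)=\pi(n)$, then $p$ is adjacent to all other vertices; if $m>1$ and $\Pi'=\Pi$, then so is each prime of $m$. In both cases the diameter is at most $2$. If $n$ is odd and prime to $p$ but shares a prime $r$ with $q-1$, then Proposition~\ref{prop:degrees} holds with the same proof, $r$ lies in both cliques, and again the diameter is at most $2$.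
\end{remark}

\section{The choice of $n$ and $p$}\label{sec:arith}

By Proposition~\ref{prop:graph} we must prescribe $\pi(n)$, $\pi(m)$ and the number of primes of $d$ that do not divide $(q-1)/d$. The difficulty is that $d$ and $m$ depend on $p$. But $p\equiv-2\pmod d$, so $m$ is the order of $-2$ modulo $d$; and for $n$ odd every common prime divisor of $p+2$ and $p^n-1$ divides $(-2)^n-1=-(2^n+1)$. The candidates for the primes of $d$ thus form a finite list that is known before $p$ is chosen. We fix $n$, select from the list the primes we want, and choose $p$ by congruences that admit those primes and exclude the others.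

We use the Bang--Zsigmondy theorem in the following form: for every integer $k\ge2$ with $k\ne6$ there is a prime modulo which $2$ has multiplicative order exactly $k$. We also use Dirichlet's theorem that a residue class prime to its modulus contains infinitely many primes.

\begin{lemma}\label{lem:arith}
Let $A,B,u$ be as in Theorem~\ref{thm:main}. There are an integer $n$, an odd prime $p$ and distinct primes $t_1,\dots,t_u$ such that
\begin{enumerate}
\item[(a)] $\pi(n)=A\cup B$ and $\gcd(n,p(p^n-1))=1$;
\item[(b)] $d=\gcd(p+2,p^n-1)$ equals $t_1\cdots t_u$, and $t_i^2\nmid p^n-1$ for all $i$;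
\item[(c)] the order $m$ of $p$ modulo $d$ satisfies $\pi(m)=B$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The integer $n$ and the primes $t_i$.} Let $M$ be the product of the primes in $B$, so $M\ge3$. Choose $e\ge1$ with $M^{e+1}>\max(A\cup B)$ and put
\[
m_i=M^{e+i}\quad(1\le i\le u),\qquad n=m_u\prod_{r\in A}r .
\]
Then $n$ is odd, $\pi(n)=A\cup B$, $\pi(m_u)=B$ and $m_i\mid m_u\mid n$. Different powers of $M$ will provide different primes $t_i$, and large powers keep them away from $n$. Since $2m_i\ge18$, there is a prime $t_i$ modulo which $2$ has order exactly $2m_i$. The $t_i$ are odd and distinct. By Fermat's theorem $2m_i\mid t_i-1$, so $t_i>\max(A\cup B)$ and $t_i\nmid n$.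

The order of $-2$ modulo $t_i$ is $m_i$. Indeed, $2^{m_i}$ is a square root of $1$ other than $1$, so $2^{m_i}\equiv-1$ and $(-2)^{m_i}\equiv1$ as $m_i$ is odd; and $(-2)^j\equiv1$ gives $2^{2j}\equiv1$, hence $m_i\mid j$. In particular $(-2)^n\equiv1\pmod{t_i}$.

\emph{The prime $p$.} We want $p\equiv-2\pmod{t_i}$ but $p^n\not\equiv1\pmod{t_i^2}$. By the binomial theorem,
\[
(-2+t_ix)^n\equiv(-2)^n+n(-2)^{n-1}t_ix\pmod{t_i^2}.
\]
As $(-2)^n\equiv1\pmod{t_i}$ and $t_i\nmid2n$, the right side is $\equiv1\pmod{t_i^2}$ for exactly one class $x$ modulo $t_i$. Let $x_i$ lie in another class. Let $S$ be the set of primes dividing $n(2^n+1)$ other than $t_1,\dots,t_u$. By the Chinese remainder theorem and Dirichlet's theorem there is an odd prime $p$ with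
\[
p\equiv-2+t_ix_i\pmod{t_i^2}\quad(1\le i\le u),\qquad p\equiv-1\pmod s\quad(s\in S);
\]
each prescribed residue is prime to its modulus.

(a) A prime $r\mid n$ is odd and lies in $S$. So $p\equiv-1$ and $p^n-1\equiv-2\pmod r$, and neither is $0$.

(b) Each $t_i$ divides $p+2$, and it divides $p^n-1$ exactly once by the choice of $x_i$. Any other common prime divisor $s$ of $p+2$ and $p^n-1$ would divide $2^n+1$ and so lie in $S$; then $p+2\equiv1\pmod s$, a contradiction.

(c) The order of $p$ modulo $t_i$ is that of $-2$, namely $m_i$. So $m=\operatorname{lcm}(m_1,\dots,m_u)=m_u$.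
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $n,p,t_1,\dots,t_u$ as in Lemma~\ref{lem:arith} and let $G$ be the group of Section~\ref{sec:group}; hypothesis \eqref{eq:hyp} holds by part (a). We have $\pi(m)=B\ne\emptyset$ and $\pi(n)\setminus\pi(m)=A\ne\emptyset$. By part (b), dividing $q-1$ by $d$ removes exactly the primes $t_i$, so $\Pi\setminus\Pi'=\{t_1,\dots,t_u\}\ne\emptyset$. Proposition~\ref{prop:graph} shows that $\Delta(G)$ is connected of diameter $3$ with $\pi_0=A\cup B$, $\alpha_\Delta=A$, $\beta_\Delta=B$ and $\delta_\Delta=\{t_1,\dots,t_u\}$, and that all pairs in $\beta_\Delta\times\gamma_\Delta$ are edges.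
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHS}
Silvio Dolfi, Roghayeh Hafezieh, Pablo Spiga,
\emph{On the structure of the character degree graphs having diameter three},
arXiv:2402.19335 (2024).

\bibitem{Isaacs}
Isaacs, \emph{Character Theory of Finite Groups}.

\end{thebibliography}
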